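# Specializing trees of height $\omega_1$ without adding Cohen reals

## 1. Closed subsets of a co-stationary set: a tree specialized without new reals

A *tree* is a partial order in which the predecessors of each node are well-ordered. We allow several minimal nodes. A tree $T$ has *height $\omega_1$* if every node has countably many predecessors and every level $\alpha<\omega_1$ is nonempty. A *cofinal branch* is a chain that meets every level; it is then downward closed and has order type $\omega_1$. A tree of height $\omega_1$ with no cofinal branch is a *generalized Aronszajn tree*; nothing is assumed about the sizes of its levels.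

**Definition (special).** $T$ is *special* if it is a union of countably many antichains. Equivalently, there is $f:T\to\omega$ that is injective on chains: given $f$, its fibers are antichains; given antichains $A_n$ covering $T$, let $f(t)$ be the least $n$ with $t\in A_n$. The target $\omega$ may be replaced by any countable set.

A tree with a cofinal branch is not special, since $f$ would inject $\omega_1$ into $\omega$. A generalized Aronszajn tree may or may not be special, but we can try to *make* it special by forcing. Collapsing $\omega_1$ does this in a silly way: $T$ becomes a countable union of its levels. So we only consider forcing extensions with the same $\omega_1$, and we ask what making $T$ special costs in terms of new reals. In particular, can some tree force us to add a *Cohen real*, that is, a $c\in 2^\omega$ that is generic over $V$ for $2^{<\omega}$, the finite $0$-$1$ sequences ordered by reverse extension?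

The simplest tree costs nothing. The disjoint union $\bigsqcup_{\alpha<\omega_1}\alpha$ of all countable ordinals, each viewed as a chain, has height $\omega_1$ and no cofinal branch, and it is special: use an injection $\alpha\to\omega$ on each piece. Here is a more serious tree that is still easy.

For $S\subseteq\omega_1$ let $T(S)$ be the set of nonempty countable $c\subseteq S$ that are closed in $\omega_1$, ordered by end-extension. Each such $c$ has a maximum, and its predecessors are the sets $c\cap(\beta+1)$ for $\beta\in c$, $\beta<\max c$. So $T(S)$ is a tree and every node has countably many predecessors. Put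
$$T^+(S)=T(S)\sqcup\bigsqcup_{\alpha<\omega_1}\alpha ,$$
where the chains are added only to make the height equal to $\omega_1$ for free.

**Proposition 1.** Let $S\subseteq\omega_1$ be such that $A=\omega_1\setminus S$ is stationary. Then $T^+(S)$ is a generalized Aronszajn tree, and there is a forcing that adds no new $\omega$-sequences of elements of $V$ and makes $T^+(S)$ special.

Such a forcing adds no real at all, hence no Cohen real, and it preserves $\omega_1$, because a surjection $\omega\to\omega_1^V$ would already be in $V$.

**Step 1: no cofinal branch.** A cofinal branch would be an uncountable chain inside one of the pieces, hence inside $T(S)$. Let $E$ be the union of its members. It is an unbounded subset of $S$. It is also closed: if $\eta<\omega_1$ is a limit point of $E$, take $c$ in the chain with $\max c>\eta$. Then $E\cap(\max c+1)=c$ by end-extension, and $c$ is closed, so $\eta\in c\subseteq E$. So $S$ contains a club, contradicting that $A$ is stationary.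

**Step 2: the forcing, and why it adds no $\omega$-sequences.** Let $P$ be the set of countable $p\subseteq A$ that are closed in $\omega_1$ (including $\emptyset$), where stronger means end-extending. It suffices to show that for $p\in P$ and open dense sets $D_n$ ($n<\omega$) there is $q\le p$ in all $D_n$: apply this, below a condition forcing that $\dot h$ is a function from $\omega$ to $V$, to the sets of conditions that decide $\dot h(n)$.

For large regular $\theta$ take a continuous increasing chain of countable elementary submodels of $H(\theta)$ of length $\omega_1$, containing $A$, $p$ and $\langle D_n\rangle$, each model an element of the next. Their intersections with $\omega_1$ form a club. As $A$ is stationary, some $M$ on the chain has $\delta=M\cap\omega_1\in A$. Choose $\delta_n\nearrow\delta$ and put $p_0=p$. Given $p_n\in M$, there is an extension of $p_n$ in $D_n$ with maximum $\ge\delta_n$ (first add a large element of $A$, then extend into $D_n$). By elementarity there is one in $M$; call it $p_{n+1}$. Since $p_{n+1}\in M$, we have $\max p_{n+1}<\delta$. Let $q=\bigcup_np_n\cup\{\delta\}$. It is closed and contained in $A$, because $\delta\in A$. It end-extends every $p_n$,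 so it lies in every $D_n$.

**Step 3: the generic club.** Let $G$ be generic and $C=\bigcup G$. By density $C$ is unbounded in $\omega_1$. Any two members of $G$ have a common end-extension, so one end-extends the other; hence $C\cap(\max p+1)=p$ for nonempty $p\in G$, and $C$ is closed as in Step 1. So $C$ is a club contained in $A$, disjoint from $S$.

**Step 4: specializing.** The added chains are special already, so we treat $T(S)$. Call $\beta,\beta'\in S$ *equivalent* if $C\cap\beta=C\cap\beta'$. Classes are convex in $S$, and each class is bounded by an element of $C$, hence countable. Fix an injection $e_I:I\to\omega$ for each class $I$.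

*Each $c\in T(S)$ meets only finitely many classes.* Otherwise choose one point of $c$ from each class that $c$ meets, and let $\beta_0<\beta_1<\cdots$ be the first $\omega$ of these points. Since $C\cap\beta_i\ne C\cap\beta_{i+1}$ and $\beta_i\notin C$, there is $\gamma_i\in C$ with $\beta_i<\gamma_i<\beta_{i+1}$. Let $\eta=\sup_i\beta_i=\sup_i\gamma_i\le\max c$. Then $\eta\in c\subseteq S$, since $c$ is closed, and $\eta\in C\subseteq A$, since $C$ is closed; a contradiction.

Let $n(c)$ be the number of classes met by $c$, let $I(c)$ be the class of $\max c$, and put $f(c)=(n(c),e_{I(c)}(\max c))$. Suppose $c<c'$ and $n(c)=n(c')$. As $c\subseteq c'$, both meet the same classes, so the class of $\max c'$ contains some $\beta\in c$. Now $\beta\le\max c<\max c'$, so by convexity $I(c)=I(c')$, and then $e_{I(c)}(\max c)\ne e_{I(c)}(\max c')$. So $f$ is injective on chains. $\square$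

## 2. Both halves at once: what an arbitrary tree asks for

Now let $S$ and $A=\omega_1\setminus S$ both be stationary and consider $T(S)\sqcup T(A)\sqcup\bigsqcup_{\alpha<\omega_1}\alpha$. By Step 1 above it is still a generalized Aronszajn tree. Section 1 specializes $T(S)$ with a club disjoint from $S$, and $T(A)$ with a club disjoint from $A$. Two such clubs cannot coexist when $\omega_1$ is preserved, since they would be disjoint. This is not a mere defect of the method. We shall prove in Section 11:

**Theorem B.** Assume CH. There is a generalized Aronszajn tree $T$ of size $\aleph_1$ such that in every $\omega_1$-preserving forcing extension in which $T$ is special, $V\cap2^\omega$ is meager.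

So new reals cannot be avoided in general. Must they include Cohen reals? This question is from Corey Bacal Switzer, "The Special Tree Number", arXiv:2203.04186 (2022):

*Is it consistent with ZFC that there is a generalized Aronszajn tree $T\in V$ such that every forcing extension $V[G]$ with $\omega_1^{V[G]}=\omega_1^V$ in which $T$ is special contains a Cohen real over $V$?*

The answer is no. Recall that a forcing is *$\omega^\omega$-bounding* if every $h\in\omega^\omega$ in the extension satisfies $h\le b$ pointwise for some $b\in V\cap\omega^\omega$.

**Theorem A (ZFC).** Let $T$ be a tree of height $\omega_1$ with no cofinal branch (levels of arbitrary size). There is a proper, $\omega^\omega$-bounding forcing $\mathbb R=\mathbb R(T)$ which forces that $T$ is special. Hence $V^{\mathbb R}$ preserves $\omega_1$, $T$ is special there, and it contains no Cohen real over $V$. So it is not consistent that there is a tree as in the question.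

The first thing one would try is to force with finite approximations.

**Proposition 2.** Let $T$ be infinite and let $P$ be the set of finite partial $p:T\to\omega$ that take different values at distinct comparable nodes, ordered by reverse inclusion. Then $P$ adds a Cohen real.

*Proof.* Let $t_0,t_1,\dots$ be distinct nodes and let $f$ be the generic function, which is total by density, as a fresh value is always allowed. We claim that $c(i)=f(t_i)\bmod 2$ is Cohen over $V$. Given $p\in P$ and a dense $D\subseteq2^{<\omega}$, extend $p$ with fresh distinct values until $\{i:t_i\in\operatorname{dom}p\}=\{0,\dots,m-1\}$ for some $m$. Let $u\in2^m$ be the sequence of parities of $p(t_i)$, and choose $u'\supseteq u$ in $D$. For $m\le i<|u'|$ give $t_i$ a fresh value of parity $u'(i)$, all distinct. The result is a condition that forces $c$ to extend $u'\in D$. $\square$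

The point of failure is visible. A finite condition leaves infinitely many values open at every node outside its domain. To be $\omega^\omega$-bounding, a condition should leave only *finitely many* possible values at every node that it talks about. So we let conditions be compact sets of colorings of countable subsets of $T$. The work lies in arranging that such conditions can still be extended, and extended finitely many times in parallel, without ruining the coloring along some chain.

## 3. Bounding forcings and Cohen reals; properness

**Lemma 3.** If every $g\in\omega^\omega$ in an extension is bounded pointwise by some $b\in V\cap\omega^\omega$, then the extension contains no Cohen real over $V$.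

*Proof.* Let $c\in2^\omega$ be Cohen over $V$. By genericity $c$ has infinitely many $1$s. Let $g(n)$ be the position of the $n$-th one (counting from $n=0$). Fix $b\in V\cap\omega^\omega$ and consider the set of $u\in2^{<\omega}$ such that for some $n$ the $n$-th one of $u$ exists and has position $>b(n)$. It is dense: if $u$ has exactly $n$ ones, append $0$s until the length exceeds $b(n)$, and then append a $1$. So $g\not\le b$. As $b$ was arbitrary, $g$ is bounded by no $b\in V$. $\square$

For a forcing $P$ and a countable $M\prec H(\theta)$, a condition $q$ is *$(M,P)$-generic* if $q\Vdash\dot G\cap D\cap M\ne\emptyset$ for every open dense $D\subseteq P$ in $M$. $P$ is *proper* if for all large regular $\theta$ there is a club of countable $M\prec H(\theta)$ such that every $p\in P\cap M$ has an $(M,P)$-generic $q\le p$. Stronger conditions are smaller, and $D$ is *open* if $q\le p\in D$ implies $q\in D$.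

We shall get both properties from one statement: given open dense sets $D_0,D_1,\dots$ and $p$, some $q\le p$ forces that $\dot G$ meets each $D_n$ inside a *finite* set $E_n\in V$.

## 4. The compact space of downward closed chains

From now on $T$ is a fixed tree of height $\omega_1$ with no cofinal branch. It is uncountable. Let $K$ be the set of all downward closed chains of $T$, including $\emptyset$, viewed as a subspace of $2^T$. For example, $\{s:s<t\}\in K$ and $\{s:s\le t\}\in K$ for each $t\in T$.

**Lemma 4.** Every $c\in K$ is countable, and $K$ is compact.

*Proof.* Every node has only countably many predecessors, so an uncountable $c\in K$ would be a chain of order type $\omega_1$, downward closed, hence a cofinal branch. For compactness, $2^T$ is compact, and $K$ is the closed subset defined by the conditions "$t\in c$ and $s<t$ imply $s\in c$" and "$s,t\in c$ implies that $s,t$ are comparable", each of which involves only two coordinates. $\square$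

This is the only place where the hypothesis on $T$ enters. *Countable* will allow us to put a whole chain inside one condition. *Compact* will allow us to treat all chains with finitely many conditions.

We also relax the goal. It suffices to produce $f:T\to\omega$ with
$$\{s<t:f(s)=v\}\ \text{ finite for all } t\in T,\ v\in\omega. \tag{1}$$
Indeed, put $g(t)=\big(f(t),\,|\{s<t:f(s)=f(t)\}|\big)$. If $s<t$ and $f(s)=f(t)$, the finite set counted for $t$ contains the set counted for $s$ and also contains $s$ itself, so $g(s)\ne g(t)$. Thus $g:T\to\omega\times\omega$ is injective on chains.

Condition (1) says that along each chain the colors tend to infinity. So the rule for conditions should be that later decisions use large colors *along chains*.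

## 5. Conditions: compact sets of colorings that are good for chains

Call two partial functions *compatible* if their union is a function.

**Definition 5.** A condition is $p=(T_p,\Sigma_p,\langle f^p_\sigma:\sigma\in\Sigma_p\rangle)$, where $T_p\subseteq T$ is countable, $\Sigma_p\subseteq\omega^{<\omega}$ is a nonempty, finitely branching tree (closed under initial segments) without terminal nodes, and each $f_\sigma=f^p_\sigma$ is a finite partial function from $T_p$ to $\omega$, such that:

1. $\sigma\subseteq\tau$ implies $f_\sigma\subseteq f_\tau$;
2. if $\tau\ne\tau'$ are immediate successors of $\sigma$, then $f_\tau$ and $f_{\tau'}$ are incompatible;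
3. for every infinite branch $x\in[\Sigma_p]$, $\bigcup_n\operatorname{dom}f_{x\restriction n}=T_p$;
4. for every $k$, all but finitely many $\sigma\in\Sigma_p$ are $k$-good in $p$.

For an immediate successor $\tau$ of $\sigma$ write $\Delta(\sigma,\tau)=\operatorname{dom}f_\tau\setminus\operatorname{dom}f_\sigma$. The node $\sigma$ is *$k$-good* in $p$ if for all $c_1,\dots,c_k\in K$ there is an immediate successor $\tau\in\Sigma_p$ of $\sigma$ with
$$f_\tau(s)\ge k\quad\text{for all }s\in\Delta(\sigma,\tau)\cap(c_1\cup\dots\cup c_k).$$

For $x\in[\Sigma_p]$ let $f^x=\bigcup_nf_{x\restriction n}:T_p\to\omega$, and let $C_p=\{f^x:x\in[\Sigma_p]\}\subseteq\omega^{T_p}$. The order is: $q\le p$ iff $T_q\supseteq T_p$ and $h\restriction T_p\in C_p$ for all $h\in C_q$. Let $\mathbb R=\mathbb R(T)$ be the resulting forcing.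

The relation $\le$ is reflexive, and it is transitive: if $r\le q\le p$ and $h\in C_r$, then $h\restriction T_q\in C_q$, so $h\restriction T_p\in C_p$. A largest condition is given by $T_p=\emptyset$, $\Sigma_p=\{0^n:n<\omega\}$, all $f_\sigma=\emptyset$. Note that the order refers only to the sets $C_p$; the tree $\Sigma_p$ is the way $C_p$ is presented.

Some remarks on goodness. If $k'\le k$, then $k$-good implies $k'$-good: fill up the list of chains with copies of $\emptyset\in K$. Every node is $0$-good, as there are no terminal nodes. Whether $\sigma$ is $k$-good depends only on $f_\sigma$, on the immediate successors $\tau$ of $\sigma$, and on their $f_\tau$.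

*Example without branching.* Let $T_p=\{b_0,b_1,\dots\}$ be any countably infinite subset of $T$, $\Sigma_p=\{0^n:n<\omega\}$ and $f_{0^n}(b_i)=i$ for $i<n$. The only node added after $0^n$ is $b_n$, with color $n$. So $0^n$ is $n$-good and (4) holds. Here $C_p$ has one element.

*Example with branching.* Let $s,t\in T$ be incomparable, $T_p=\{s,t\}$. Let the root have $f_\emptyset=\emptyset$ and two successors with $f_{\langle0\rangle}=\{(s,0),(t,1)\}$ and $f_{\langle1\rangle}=\{(s,1),(t,0)\}$; above each, continue without branching and with constant functions. All nodes except the root are $k$-good for every $k$, as nothing is added after them. The root is $1$-good: a chain $c\in K$ contains at most one of $s,t$, and we choose the successor that gives color $1$ to that one. The root is not $2$-good: no color is $\ge2$, so $c_1=\{u:u\le s\}$ and $c_2=\{u:u\le t\}$ refute it. If $s<t$, the same functions would give a root that is not even $1$-good, since $c=\{u:u\le t\}$ contains both nodes. So a good node may use small colors, provided the small colors can be steered away from any $k$ chains by choosing the successor.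

**Lemma 6 (basic facts).** Let $p\in\mathbb R$.

- (i) $C_p$ is nonempty and compact, hence closed, in $\omega^{T_p}$.
- (ii) If $\tau\ne\tau'$ in $\Sigma_p$ have the same length, then $f_\tau$ and $f_{\tau'}$ are incompatible.
- (iii) If $e\subseteq T_p$ is finite, then all sufficiently long $\sigma\in\Sigma_p$ have $e\subseteq\operatorname{dom}f_\sigma$.
- (iv) For $\sigma\in\Sigma_p$ let $p^{[\sigma]}$ have the same $T_p$, the tree $\{\rho:\sigma^\frown\rho\in\Sigma_p\}$ and the functions $f_{\sigma^\frown\rho}$. Then $p^{[\sigma]}\in\mathbb R$ and $p^{[\sigma]}\le p$. For each $k$, if $\sigma$ is long enough, then all nodes of $p^{[\sigma]}$ are $k$-good.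

*Proof.* (i) $[\Sigma_p]$ is nonempty and compact, since $\Sigma_p$ is nonempty, finitely branching and without terminal nodes. The map $x\mapsto f^x$ is continuous, since by (3) each value $f^x(t)$ is determined by some $x\restriction n$. (ii) Let $\sigma$ be the longest common initial segment. The immediate successors of $\sigma$ below $\tau$ and $\tau'$ are distinct and have incompatible functions by (2); by (1) $f_\tau,f_{\tau'}$ extend these. (iii) By (1), $\{\sigma\in\Sigma_p:e\not\subseteq\operatorname{dom}f_\sigma\}$ is closed under initial segments. If it were infinite, König's lemma would give a branch $x$ with $e\not\subseteq\operatorname{dom}f_{x\restriction n}$ for all $n$, contradicting (1) and (3), as $e$ is finite. (iv) Goodness of $\rho$ in $p^{[\sigma]}$ is goodness of $\sigma^\frown\rho$ in $p$, so (1)–(4) are inherited, and $C_{p^{[\sigma]}}\subseteq C_p$. Only finitely many nodes of $p$ are not $k$-good; take $\sigma$ longer than all of them. $\square$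

## 6. Adding nodes and restricting to large colors on given chains

There are two operations. The first enlarges $T_p$. The second thins out $\Sigma_p$ so that prescribed chains get large colors.

**Lemma 7 (adding nodes).** Let $p\in\mathbb R$, $N\in\omega$, and let $B=\{b_i:i<|B|\}\subseteq T\setminus T_p$ be countable, enumerated without repetition. Let $p'=p+_NB$ be given by $T_{p'}=T_p\cup B$, $\Sigma_{p'}=\Sigma_p$ and
$$f'_\sigma=f_\sigma\cup\{(b_i,N+i):i<|\sigma|,\ i<|B|\}.$$
Then $p'\in\mathbb R$, $p'\le p$, and:

- (a) the root function is unchanged, and every $h\in C_{p'}$ has $h\ge N$ on $B$;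
- (b) if $\sigma$ is $j$-good in $p$ and $j\le N+|\sigma|$, then $\sigma$ is $j$-good in $p'$;
- (c) $p'^{[\sigma]}\le p^{[\sigma]}$ for all $\sigma\in\Sigma_p$.

*Proof.* (a) is clear from the definition, as $|\emptyset|=0$. Conditions (1) and (2) hold since $f'_\sigma\supseteq f_\sigma$. Condition (3) holds since $b_i$ is in the domain at all nodes of length $>i$. For (b): passing from $\sigma$ to an immediate successor adds what it adds in $p$ and at most the one further node $b_{|\sigma|}$, whose color is $N+|\sigma|\ge j$; so the successor that works in $p$ works in $p'$. For (4): given $j$, all but finitely many $\sigma$ are $j$-good in $p$ and satisfy $N+|\sigma|\ge j$. The coloring given by a branch $x$ in $p'$ restricts on $T_p$ to the one given by $x$ in $p$. This gives $p'\le p$, and, looking only at branches through $\sigma$, also (c). $\square$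

**Lemma 8 (restricting).** Let all nodes of $p$ be $j$-good, let $l\le j$ and $c_1,\dots,c_l\in K$. There is $p'\le p$ with $T_{p'}=T_p$ and $f^{p'}_\emptyset=f^p_\emptyset$ such that
$$h(s)\ge j\quad\text{for all }h\in C_{p'}\text{ and } s\in\big(T_p\cap(c_1\cup\dots\cup c_l)\big)\setminus\operatorname{dom}f^p_\emptyset. \tag{2}$$

*Proof.* The purpose is to keep only successors that behave well on the given chains, without destroying (4). Since we use up $l$ chains at each node, we should apply the largest goodness available, so that the loss of $l$ does no harm in the limit.

Let $\kappa(\sigma)$ be the largest $k\le j+|\sigma|$ such that $\sigma$ is $k$-good. Then $\kappa(\sigma)\ge j$. For each $k$ all but finitely many $\sigma$ are $k$-good with $j+|\sigma|\ge k$, so they have $\kappa(\sigma)\ge k$. Let $\Sigma'\subseteq\Sigma_p$ contain $\emptyset$ and, for each $\sigma\in\Sigma'$, exactly those immediate successors $\tau\in\Sigma_p$ of $\sigma$ with $f_\tau(s)\ge\kappa(\sigma)$ for all $s\in\Delta(\sigma,\tau)\cap(c_1\cup\dots\cup c_l)$.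

Let $\sigma\in\Sigma'$ and let $\kappa(\sigma)-l\ge0$ further chains in $K$ be given. Apply $\kappa(\sigma)$-goodness of $\sigma$ in $p$ to these chains together with $c_1,\dots,c_l$. The successor $\tau$ obtained has $f_\tau\ge\kappa(\sigma)$ on the part of $\Delta(\sigma,\tau)$ in any of these chains. So $\tau\in\Sigma'$, and $\tau$ witnesses goodness for the further chains. Hence $\Sigma'$ has no terminal nodes, and $\sigma$ is $(\kappa(\sigma)-l)$-good with respect to $\Sigma'$. So $p'=(T_p,\Sigma',f\restriction\Sigma')$ satisfies (4), and it inherits (1)–(3). As $C_{p'}\subseteq C_p$, we have $p'\le p$. Finally let $h=f^x\in C_{p'}$ and $s$ be as in (2). Then $s\in\Delta(\sigma,\tau)$ for some consecutive $\sigma,\tau$ on $x$, so $h(s)=f_\tau(s)\ge\kappa(\sigma)\ge j$. $\square$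

## 7. The generic coloring has finite fibers below each node

**Proposition 9.** If $G\subseteq\mathbb R$ is generic, then in $V[G]$ there is $f:T\to\omega$ satisfying (1). Hence some $g:T\to\omega\times\omega$ in $V[G]$ is injective on chains.

**Step 1: values can be decided.** For $t\in T$, the set of $p$ such that $t\in T_p$ and $h(t)$ is constant for $h\in C_p$ is dense. Given any condition, use Lemma 7 to get $t$ into $T_p$. Then pass to $p^{[\sigma]}$ with $t\in\operatorname{dom}f_\sigma$, by Lemma 6(iii).

**Step 2: a color can be excluded below $t$ up to finitely many nodes.** For $t\in T$ and $v\in\omega$, the set of $p$ such that $\{s:s<t\}\subseteq T_p$ and, for some finite $a$,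
$$h(s)\ne v\quad\text{for all }h\in C_p\text{ and all }s<t\text{ with }s\notin a,$$
is dense. Given any condition, add the countable set of missing predecessors of $t$ by Lemma 7. Then pass to some $p^{[\sigma]}$ all of whose nodes are $(v+1)$-good. Apply Lemma 8 with $j=v+1$, $l=1$, $c_1=\{s:s<t\}$, and let $a$ be the domain of the root function.

**Step 3: reading off $f$.** Let $f(t)$ be the value at $t$ decided by members of $G$ as in Step 1. It is well defined: if $p,q\in G$ both decide it, take $r\le p,q$ and $h\in C_r\ne\emptyset$. Since $h\restriction T_p\in C_p$ and $h\restriction T_q\in C_q$, both decided values equal $h(t)$.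

For (1), let $p\in G$ be as in Step 2 for $t,v$, with witness $a$. Suppose $s<t$, $s\notin a$ and $f(s)=v$. Take $q\in G$ that decides the value at $s$ to be $v$, then $r\le p,q$ and $h\in C_r$. Then $h(s)=v$ because of $q$, and $h(s)\ne v$ because of $p$; a contradiction. So $\{s<t:f(s)=v\}\subseteq a$ is finite. The function $g$ was constructed from (1) in Section 4. $\square$

## 8. Meeting a dense set with finitely many successors of the root

Fix an open dense $D$ and a condition $p$ all of whose nodes are $k$-good. We want to keep the root of $p$ and put finitely many members of $D$ above it, so that the root is still $k$-good. The naive way is to take one $q\le p$ in $D$ in which every newly decided node has color $\ge k$. This can fail for $k\ge1$. For finite $a\subseteq T$ let $D_a$ be the set of $q$ such that, for some $s\in T_q\setminus a$, $h(s)=0$ for all $h\in C_q$. It is open. It is dense: given $p$, pick $s\in T\setminus(T_p\cup a)$ and add $(s,0)$ to *every* $f^p_\sigma$; the sets $\Delta(\sigma,\tau)$ do not change, so this is a condition, and it is stronger than $p$. To meet $D_a$ with $a=\operatorname{dom}f^p_\emptyset$ we must give color $0$ to a node outside the domain of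 the root function.

But in this example, if chains $c_1,\dots,c_k\in K$ are given in advance, we can choose $s$ off these chains, since their union is countable. This is what happens in general: *for each tuple of chains there is a suitable $q\in D$, and by compactness finitely many $q$'s serve all tuples.*

**Lemma 10.** Let all nodes of $p$ be $k$-good, $D\subseteq\mathbb R$ open dense, $e\subseteq T_p$ finite and $L\ge k$. There is $r\le p$ such that

- $f^r_\emptyset=f^p_\emptyset$;
- the root of $r$ is $k$-good, and all other nodes of $r$ are $L$-good;
- for each immediate successor $\tau$ of the root, $r^{[\tau]}\in D$ and $e\subseteq\operatorname{dom}f^r_\tau$.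

**Step 1: one tuple of chains.** The purpose is to find, for a given $\vec c=(c_1,\dots,c_k)\in K^k$, a condition $q\le p$ in $D$ whose root function has large colors on these chains.

Apply Lemma 8 with $l=j=k$ to get $p'\le p$ with the same root function and with $h\ge k$ on $(T_p\cap\bigcup_ic_i)\setminus\operatorname{dom}f^p_\emptyset$ for all $h\in C_{p'}$. The set $B=\bigcup_ic_i\setminus T_p$ is countable by Lemma 4, so $p''=p'+_kB$ makes sense. Now $\bigcup_ic_i\subseteq T_{p''}$, $f^{p''}_\emptyset=f^p_\emptyset$, and every $h\in C_{p''}$ satisfies
$$h(s)\ge k\quad\text{for all }s\in\textstyle\bigcup_ic_i\setminus\operatorname{dom}f^p_\emptyset. \tag{3}$$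
This uses Lemma 8 for $s\in T_p$ and Lemma 7(a) for $s\in B$. So the *whole* of the chains is now under control, and any extension of $p''$ must respect (3).

Choose $q\le p''$ in $D$. We may replace $q$ by $q^{[\sigma]}$ for a long $\sigma$, since $D$ is open. By Lemma 6(iii),(iv) we may thus assume that all nodes of $q$ are $L$-good and that $e\cup\operatorname{dom}f^p_\emptyset\subseteq\operatorname{dom}g_q$, where $g_q=f^q_\emptyset$. Fix $h\in C_q$. Then $g_q\subseteq h$ and $h\restriction T_{p''}\in C_{p''}$. Every member of $C_{p''}$ extends $f^{p''}_\emptyset=f^p_\emptyset$, so $f^p_\emptyset\subseteq h$ and therefore $f^p_\emptyset\subseteq g_q$. By (3), applied to $h\restriction T_{p''}$,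
$$g_q(s)\ge k\quad\text{for all }s\in(\operatorname{dom}g_q\setminus\operatorname{dom}f^p_\emptyset)\cap(c_1\cup\dots\cup c_k). \tag{4}$$

**Step 2: finitely many conditions serve all tuples.** For each $q$ that arises in Step 1 from some tuple, let $U_q$ be the set of all $\vec c\in K^k$ that satisfy (4). Whether $\vec c\in U_q$ depends only on the sets $c_i\cap\operatorname{dom}g_q$, and $\operatorname{dom}g_q$ is finite. So $U_q$ is clopen in $K^k$. By Step 1 the sets $U_q$ cover $K^k$. This space is nonempty and compact by Lemma 4 (for $k=0$ it is a single point), so there are $q_1,\dots,q_m$ with $m\ge1$ and $K^k=U_{q_1}\cup\dots\cup U_{q_m}$.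

**Step 3: gluing.** The purpose is to hang $q_1,\dots,q_m$ above one root. Two things are missing: the $T_{q_i}$ must be made equal, for (3) of Definition 5, and the root functions must be made pairwise incompatible, for (2).

Let $S=\bigcup_iT_{q_i}$, a countable set, and pick $s^*\in T\setminus S$. Let $q_i'$ be $q_i$ with $s^*$ added to $T_{q_i}$ and $(s^*,k+i)$ added to every $f^{q_i}_\sigma$, including the root function. The sets $\Delta(\sigma,\tau)$ do not change, so goodness is unaffected; $q_i'$ is a condition and $q_i'\le q_i$. Let $q_i''=q_i'+_L(S\setminus T_{q_i})$. Since all nodes of $q_i'$ are $L$-good and $L\le L+|\sigma|$, all nodes of $q_i''$ are $L$-good by Lemma 7(b). Moreover $T_{q_i''}=S\cup\{s^*\}$ and $f^{q_i''}_\emptyset=g_{q_i}\cup\{(s^*,k+i)\}$. Define $r$ by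
$$T_r=S\cup\{s^*\},\qquad \Sigma_r=\{\emptyset\}\cup\{\langle i\rangle^\frown\sigma:1\le i\le m,\ \sigma\in\Sigma_{q_i}\},$$
$$f^r_\emptyset=f^p_\emptyset,\qquad f^r_{\langle i\rangle^\frown\sigma}=f^{q_i''}_\sigma .$$

*$r$ is a condition.* (1) holds since $f^p_\emptyset\subseteq g_{q_i}\subseteq f^{q_i''}_\emptyset$ and the $q_i''$ are conditions. (2) holds at the root since $f^r_{\langle i\rangle}(s^*)=k+i$, and elsewhere since the $q_i''$ are conditions. (3) holds since every branch passes through some $\langle i\rangle$ and $T_{q_i''}=T_r$. (4) holds since a node $\langle i\rangle^\frown\sigma$ is as good in $r$ as $\sigma$ is in $q_i''$, and there are finitely many $i$.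

*The root is $k$-good.* Given $\vec c\in K^k$, take $i$ with $\vec c\in U_{q_i}$ and consider the successor $\langle i\rangle$. The nodes added there are those in $\operatorname{dom}g_{q_i}\setminus\operatorname{dom}f^p_\emptyset$, whose colors are $\ge k$ on $\bigcup_ic_i$ by (4), and $s^*$, whose color is $k+i\ge k$.

*The rest.* All nodes other than the root are $L$-good, since all nodes of the $q_i''$ are. We have $r^{[\langle i\rangle]}=q_i''\le q_i\in D$, so $r^{[\langle i\rangle]}\in D$. Also $e\subseteq\operatorname{dom}g_{q_i}\subseteq\operatorname{dom}f^r_{\langle i\rangle}$. Finally $r\le p$, since $T_r\supseteq T_p$, $C_r=\bigcup_iC_{q_i''}$, and $q_i''\le q_i\le p$ for each $i$. $\square$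

## 9. Fusion

**Lemma 11.** Let $p\in\mathbb R$ and let $D_n$ ($n<\omega$) be open dense. There are $q\le p$ and finite sets $E_n\subseteq D_n$ with $q\Vdash\dot G\cap E_n\ne\emptyset$ for all $n$. If $M\prec H(\theta)$ is countable ($\theta$ large regular) with $T,\mathbb R,p\in M$ and all $D_n\in M$, we can have $E_n\subseteq M$ for all $n$.

**Step 1: the sequence.** We construct conditions $p_0=p,p_1,p_2,\dots$ such that *all nodes of $p_n$ of length $\ge n$ are $n$-good*. For $n=0$ this is trivial. In the step to $p_{n+1}$ we freeze the nodes of length $\le n$ and apply Lemma 10 above each node of length $n$. To make sure that (3) holds in the limit, we fix for each constructed $p_m$ an enumeration with repetitions $T_{p_m}=\{t^m_i:i<\omega\}$ (nothing if $T_{p_m}=\emptyset$) and let $e_n=\{t^m_i:m,i\le n\}$, a finite subset of $T_{p_n}$, since the sets $T_{p_m}$ will increase with $m$.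

Let $p_n$ be given. For each $\sigma\in\Sigma_{p_n}$ of length $n$, all nodes of $p_n^{[\sigma]}$ are $n$-good. Apply Lemma 10 to $p_n^{[\sigma]}$ with $k=n$, $D=D_n$, $e=e_n$, $L=n+1$ to get $r_\sigma$. Let $S=\bigcup_{|\sigma|=n}T_{r_\sigma}$, a countable set, and $r_\sigma''=r_\sigma+_{n+1}(S\setminus T_{r_\sigma})$. By Lemma 7, the root function of $r''_\sigma$ is $f^{p_n}_\sigma$, its root is $n$-good, its other nodes are $(n+1)$-good, and $r_\sigma''^{[\rho]}\le r_\sigma^{[\rho]}\in D_n$ for $|\rho|=1$. Let $T_{p_{n+1}}=S$, and let $\Sigma_{p_{n+1}}$ consist of

- the nodes of $\Sigma_{p_n}$ of length $\le n$, with the same functions, and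
- the nodes $\sigma^\frown\rho$ with $|\sigma|=n$, $\rho\in\Sigma_{r_\sigma}$, with functions $f^{r''_\sigma}_\rho$.

For $\rho=\emptyset$ the two clauses agree. We check that $p_{n+1}\in\mathbb R$. Conditions (1) and (2) hold below level $n$ because of $p_n$, and from level $n$ on because of the $r''_\sigma$. Every branch passes through some $\sigma$ of length $n$ and then follows a branch of $r''_\sigma$, and $T_{r''_\sigma}=S$, so (3) holds. (4) holds since there are finitely many $\sigma$ of length $n$ and finitely many nodes of length $<n$. Moreover:

- (a) $p_{n+1}^{[\tau]}\le p_n^{[\tau]}$ for all $\tau\in\Sigma_{p_n}$ with $|\tau|\le n$. For $|\tau|=n$ this is $p_{n+1}^{[\tau]}=r''_\tau\le r_\tau\le p_n^{[\tau]}$. For shorter $\tau$, a branch through $\tau$ passes through some $\sigma\supseteq\tau$ of length $n$, so its coloring restricts to a member of $C_{p_n^{[\sigma]}}\subseteq C_{p_n^{[\tau]}}$.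
- (b) $p_{n+1}^{[\tau]}\in D_n$ and $e_n\subseteq\operatorname{dom}f^{p_{n+1}}_\tau$ for $|\tau|=n+1$. Indeed $\tau=\sigma^\frown\rho$ with $|\rho|=1$, and $p_{n+1}^{[\tau]}=r_\sigma''^{[\rho]}\le r_\sigma^{[\rho]}\in D_n$.
- (c) In $p_{n+1}$, nodes of length $n$ are $n$-good and nodes of length $\ge n+1$ are $(n+1)$-good.

Put $E_n=\{p_{n+1}^{[\tau]}:\tau\in\Sigma_{p_{n+1}},|\tau|=n+1\}$, a finite subset of $D_n$.

**Step 2: staying inside $M$.** In the case of a model $M$ we choose every $p_n$ and every enumeration in $M$. If $p_n$ and the finitely many enumerations fixed so far are in $M$, then so are $e_n$ and $D_n$. The existence of a $p_{n+1}$ that agrees with $p_n$ on nodes of length $\le n$ and has (a), (b), (c), and of an enumeration of $T_{p_{n+1}}$, is a statement with parameters in $M$ which is true in $H(\theta)$. By elementarity there are such objects in $M$. Then $E_n\in M$, and being finite, $E_n\subseteq M$. (The whole sequence $\langle p_n\rangle$ need not be in $M$.)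

**Step 3: the limit is a condition.** Let $T_q=\bigcup_nT_{p_n}$, $\Sigma_q=\{\sigma:\sigma\in\Sigma_{p_{|\sigma|}}\}$ and $f^q_\sigma=f^{p_{|\sigma|}}_\sigma$. Nodes of length $\le n$, with their functions, are the same in $p_n,p_{n+1},\dots$ and in $q$. Hence $\Sigma_q$ is a finitely branching tree without terminal nodes, and (1), (2) hold. For (3), each $t\in T_q$ is some $t^m_i$, so it is in $e_n$ for all $n\ge\max(m,i)$, and by (b) it is in $\operatorname{dom}f^q_\tau$ for all $\tau\in\Sigma_q$ of length $n+1$. For (4), a node of length $n$ is $n$-good in $p_{n+1}$ by (c), hence in $q$, since this depends only on levels $n$ and $n+1$. So all nodes of length $\ge k$ are $k$-good in $q$. Thus $q\in\mathbb R$.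

**Step 4: if $\tau\in\Sigma_q$ and $|\tau|\le n$, then $q^{[\tau]}\le p_n^{[\tau]}$.** This is where closedness of $C_p$ is used. Let $y\in[\Sigma_q]$ extend $\tau$. For $m\ge n$ pick $x_m\in[\Sigma_{p_m}]$ extending $y\restriction m$, and let $f^{x_m}$ be its coloring in $p_m$. By (a), applied $m-n$ times, $p_m^{[\tau]}\le p_n^{[\tau]}$, so $f^{x_m}\restriction T_{p_n}\in C_{p_n^{[\tau]}}$. Both $f^{x_m}$ and $f^y$ extend $f^{p_m}_{y\restriction m}=f^q_{y\restriction m}$, so they agree on $T_{p_n}\cap\operatorname{dom}f^q_{y\restriction m}$. By (3) for $q$ these sets increase to $T_{p_n}$ as $m\to\infty$. Hence $f^y\restriction T_{p_n}$ is the limit of the $f^{x_m}\restriction T_{p_n}$. Since $C_{p_n^{[\tau]}}$ is closed by Lemma 6(i), $f^y\restriction T_{p_n}\in C_{p_n^{[\tau]}}$. This proves the claim. With $\tau=\emptyset$, $n=0$ we get $q\le p$.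

**Step 5: for each $n$, $\{q^{[\tau]}:\tau\in\Sigma_q,|\tau|=n+1\}$ is predense below $q$.** This is where incompatibility (2) is used. Let $r\le q$. The set $e=\bigcup_{|\tau|=n+1}\operatorname{dom}f^q_\tau\subseteq T_q\subseteq T_r$ is finite; choose $\rho\in\Sigma_r$ with $e\subseteq\operatorname{dom}f^r_\rho$. All $h\in C_{r^{[\rho]}}$ agree on $e$. Each such $h$ satisfies $h\restriction T_q=f^y$ for some $y\in[\Sigma_q]$, and then $f^q_{y\restriction(n+1)}\subseteq h\restriction e$. By Lemma 6(ii), two different nodes of length $n+1$ cannot both have their functions included in the same function. So $\tau=y\restriction(n+1)$ is the same for all these $h$ and $y$. Hence $h\restriction T_q\in C_{q^{[\tau]}}$ for all $h\in C_{r^{[\rho]}}$, that is, $r^{[\rho]}\le q^{[\tau]}$. Also $r^{[\rho]}\le r$.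

**Step 6: end of the proof.** If $q\in G$, then by Step 5 some $q^{[\tau]}$ with $|\tau|=n+1$ is in $G$. By Step 4, $q^{[\tau]}\le p_{n+1}^{[\tau]}\in E_n$, so $G\cap E_n\ne\emptyset$. $\square$

## 10. Proof of Theorem A and an equivalence

**Properness.** Let $M\prec H(\theta)$ be countable with $T,\mathbb R\in M$; these $M$ form a club. Let $p\in\mathbb R\cap M$. Apply Lemma 11 to an enumeration of all open dense $D\subseteq\mathbb R$ in $M$. The resulting $q\le p$ forces $\dot G\cap D\cap M\ne\emptyset$ for all these $D$, so $q$ is $(M,\mathbb R)$-generic. So $\mathbb R$ is proper, and in particular it preserves $\omega_1$.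

**Preservation of $\omega_1$, directly.** Let $p\Vdash\dot h:\omega\to\omega_1^V$. Let $D_n$ be the set of conditions that are either incompatible with $p$, or below $p$ and deciding $\dot h(n)$. This set is open. It is dense: a condition compatible with $p$ can be extended below $p$ and then to decide $\dot h(n)$. Take $q\le p$ and $E_n$ from Lemma 11. Let $F_n$ be the finite set of values of $\dot h(n)$ decided by members of $E_n$ below $p$; so $\langle F_n\rangle\in V$. If $q\in G$, then $p\in G$, so a member of $G\cap E_n$ is compatible with $p$, hence is below $p$ and decides $\dot h(n)$. So $q\Vdash\dot h(n)\in F_n$ for all $n$. As $\bigcup_nF_n$ is countable in $V$, $\dot h$ is not onto $\omega_1^V$.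

**Bounding.** Let $p\Vdash\dot h\in\omega^\omega$ and define $D_n$, $q$, $F_n$ in the same way. Then $b(n)=\max(F_n\cup\{0\})$ defines $b\in V$, and $q\Vdash\dot h\le b$. By density, $\mathbb R$ is $\omega^\omega$-bounding.

**Conclusion.** By Lemma 3, $V[G]$ contains no Cohen real over $V$. By Proposition 9, $T$ is special in $V[G]$; it still has height $\omega_1$, since $\omega_1$ is preserved. All this holds for every ground model $V$ of ZFC and every generalized Aronszajn tree $T\in V$. This proves Theorem A, and the answer to the question is negative. $\square$

**Theorem A′.** For a tree $T$ of height $\omega_1$ the following are equivalent: (a) $T$ has no cofinal branch; (b) $T$ is special in some $\omega_1$-preserving forcing extension; (c) $T$ is specialized by some proper $\omega^\omega$-bounding forcing. Moreover, any set of generalized Aronszajn trees can be specialized simultaneously by one proper $\omega^\omega$-bounding forcing.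

*Proof.* (c)⇒(b) holds since proper forcings preserve $\omega_1$. (b)⇒(a): a cofinal branch in $V$ would give, in the extension, an injection of $\omega_1$ into $\omega$. (a)⇒(c) is Theorem A. Now let a set of generalized Aronszajn trees be given; if it is empty, the trivial forcing works. Otherwise their disjoint union has height $\omega_1$. It has no cofinal branch, since nodes from different trees are incomparable, so that a chain lies in one of the trees. Apply Theorem A to the union, where several minimal nodes are allowed, and restrict the specializing function to each tree. $\square$

## 11. Why new reals cannot be avoided: proof of Theorem B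

Assume CH. In $V$ let $S\subseteq\omega_1$ be stationary and co-stationary, and let $T$ be the disjoint union of $T(S)$, $T(\omega_1\setminus S)$ and the chains $\alpha$ for $\alpha<\omega_1$. (One may add a common root.) By CH there are $\aleph_1^{\aleph_0}=\aleph_1$ countable subsets of $\omega_1$, so $|T|=\aleph_1$. $T$ has height $\omega_1$, and it has no cofinal branch by Step 1 of Proposition 1, applied to $S$ and to $\omega_1\setminus S$.

Let $W\supseteq V$ be a forcing extension with the same $\omega_1$, and let $f\in W$, $f:T\to\omega$, be injective on chains. One of $S$, $\omega_1\setminus S$ is stationary in $W$; call it $A$. Here $T(A)$ always means the tree computed in $V$.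

**Step 1: sets that settle whether the color $n$ is used.** In $W$ let
$$D_n=\{c\in T(A):\ \exists c'\le c\ f(c')=n\ \text{ or }\ \forall c'\ge c\ f(c')\ne n\}.$$
$D_n$ is upward closed: both alternatives pass from $c$ to any extension. Every $c\in T(A)$ has an extension in $D_n$: if the second alternative fails for $c$, some $c'\ge c$ has $f(c')=n$, and then $c'\in D_n$ by the first.

**Step 2: a countable piece of $T(A)$ that lies in $V$ and reflects the $D_n$.** Fix in $V$ an enumeration $T(A)=\{c_\alpha:\alpha<\omega_1\}$. We claim that there is a limit $\delta\in A$ such that $\mathcal T=\{c_\alpha:\alpha<\delta\}$ has the following properties for all $c\in\mathcal T$, $\xi<\delta$, $n<\omega$: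

- $\max c<\delta$;
- infinitely many extensions of $c$ in $\mathcal T$ have maximum $>\xi$ (so in particular $\mathcal T$ has infinitely many members with maximum $>\xi$);
- some extension of $c$ in $\mathcal T\cap D_n$ has maximum $>\xi$.

Work in $W$. Let $\alpha,\xi<\omega_1$. For each of the uncountably many $\beta\in A$ with $\beta>\max c_\alpha$ and $\beta>\xi$, the set $c_\alpha\cup\{\beta\}$ is in $T(A)$ and extends $c_\alpha$, and by Step 1 it can be extended further into $D_n$. Hence there is $H(\alpha,\xi)<\omega_1$ such that $\max c_\alpha<H(\alpha,\xi)$, infinitely many extensions of $c_\alpha$ with maximum $>\xi$ have index $<H(\alpha,\xi)$, and for each $n$ some extension of $c_\alpha$ in $D_n$ with maximum $>\xi$ has index $<H(\alpha,\xi)$. The limit ordinals $\delta<\omega_1$ with $H(\alpha,\xi)\le\delta$ for all $\alpha,\xi<\delta$ form a club and have the required properties. Since $A$ is stationary in $W$, one of them is in $A$. Note that $\mathcal T\in V$, because the enumeration is in $V$.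

**Step 3: a copy of Baire space.** In $V$ fix $\xi_n\nearrow\delta$. Let $X$ be the space of all $z\in\mathcal T^\omega$ with $z(n)\le z(n+1)$ and $\max z(n)\ge\xi_n$ for all $n$. It is the branch space of the tree of finite sequences with these properties. This tree is countable and in $V$, and by the second property in Step 2 every node has exactly $\aleph_0$ immediate successors. Numbering the successors of each node in $V$, we get a homeomorphism $X\cong\omega^\omega$ coded in $V$; it matches $V\cap X$ with $V\cap\omega^\omega$.

In $W$, the sets $\mathcal D_n=\{z\in X:\exists m\ z(m)\in D_n\}$ are open in $X$. They are dense: a finite sequence with last term $c$ and length $m+1$ can be continued by some $d\ge c$ in $\mathcal T\cap D_n$ with $\max d>\xi_{m+1}$.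

**Step 4: no ground model point is in all $\mathcal D_n$.** Suppose $z\in V\cap X\cap\bigcap_n\mathcal D_n$. Let $\hat z=\bigcup_mz(m)\cup\{\delta\}\in V$. This set is countable and contained in $A$, since $\delta\in A$. It is closed: $\bigcup_mz(m)\subseteq\delta$, and a limit point below $\delta$ lies below some $\max z(m)$, so it is in the closed set $z(m)$, because the later $z(m')$ end-extend $z(m)$. So $\hat z\in T(A)$ and $\hat z>z(m)$ for all $m$. Let $n=f(\hat z)$ and choose $m$ with $z(m)\in D_n$. The second alternative in the definition of $D_n$ fails for $z(m)$ because of $\hat z$. So there is $c'\le z(m)<\hat z$ with $f(c')=n=f(\hat z)$, contradicting injectivity on chains.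

**Step 5: back to $2^\omega$.** So in $W$ the set $V\cap X$ is disjoint from a dense $G_\delta$ of $X$. Hence $V\cap\omega^\omega$ is meager in $\omega^\omega$. Let $Z$ be the set of $x\in2^\omega$ with infinitely many $1$s. The map $a\mapsto0^{a(0)}1\,0^{a(1)}1\cdots$ is a homeomorphism $\omega^\omega\to Z$ which matches ground model points with ground model points. So $V\cap Z$ is meager in $Z$, hence in $2^\omega$, since a set that is nowhere dense in a subspace is nowhere dense in the whole space. The complement of $Z$ in $2^\omega$ is countable. So $V\cap2^\omega$ is meager in $W$. $\square$

With $W=V$ we see: under CH the tree $T$ of Theorem B is not special, since $2^\omega$ is not meager in itself by the Baire category theorem.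

## 12. All trees of size $\aleph_1$ special, with $\mathfrak d=\aleph_1$

Recall that $\mathfrak d$ is the least size of a *dominating* family $F\subseteq\omega^\omega$: for each $g\in\omega^\omega$ there is $b\in F$ with $g(n)\le b(n)$ for all but finitely many $n$. And $\mathrm{cov}(\mathcal M)$ is the least number of meager sets that cover $\omega^\omega$ (or $2^\omega$, with the same value). Both are uncountable. We have $\mathrm{cov}(\mathcal M)\le\mathfrak d$: for each $b$, the set of $g$ that are eventually bounded by $b$ is a countable union of closed nowhere dense sets, and the sets for $b$ in a dominating family cover $\omega^\omega$.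

**Theorem C.** If ZFC is consistent, so is ZFC + $\mathfrak d=\aleph_1$ (hence $\mathrm{cov}(\mathcal M)=\aleph_1$) + $2^{\aleph_0}=\aleph_2$ + "every tree of height $\omega_1$ and size $\aleph_1$ with no cofinal branch is special".

The proof uses the following standard theorems of Shelah (*Proper and Improper Forcing*; see also Abraham, "Proper Forcing", *Handbook of Set Theory*):

- Countable support iterations of proper forcings are proper.
- Countable support iterations of proper $\omega^\omega$-bounding forcings are proper and $\omega^\omega$-bounding.
- Under CH, if the iterands of a countable support iteration of length $\omega_2$ are forced to be proper and of size $\le\aleph_1$, then for $i<\omega_2$ the forcing $P_i$ has a dense subset of size $\le\aleph_1$ and preserves CH, and $P_{\omega_2}$ has the $\aleph_2$-c.c.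

**Step 1: the iteration.** Start with a model $V$ of CH and $2^{\aleph_1}=\aleph_2$. Let $\langle P_i,\dot Q_i:i<\omega_2\rangle$ be a countable support iteration in which $\dot Q_i$ is either trivial or $\mathbb R(\dot T_i)$ for a $P_i$-name $\dot T_i$ of a tree on the set $\omega_1$ of height $\omega_1$ without cofinal branches. Under CH, $|\mathbb R(T)|\le\aleph_1^{\aleph_0}=\aleph_1$ when $|T|=\aleph_1$: a condition consists of a countable subset of $T$, a subset of $\omega^{<\omega}$ and countably many finite functions. By induction on $i<\omega_2$, $P_i$ preserves CH, so the iterands are forced to be proper, $\omega^\omega$-bounding and of size $\le\aleph_1$, and the quoted theorems apply. In particular $\omega_1$ is preserved by properness and $\omega_2$ by the $\aleph_2$-c.c.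

**Step 2: subsets of $\omega_1$ appear at intermediate stages.** A subset of $\omega_1$ in $V[G_{\omega_2}]$ has a nice name that involves $\aleph_1$ antichains, each of size $\le\aleph_1$. Each condition has countable support, hence support bounded in $\omega_2$. So the name is a $P_i$-name for some $i<\omega_2$, and the subset is in $V[G_i]$. Since $P_i$ has a dense subset of size $\le\aleph_1$, counting nice names gives $2^{\aleph_1}=\aleph_2$ in $V[G_i]$. As the subsets of $\omega_1$ in $V[G_{\omega_2}]$ are the union of $\omega_2$ such families, $2^{\aleph_1}=\aleph_2$ there too.

**Step 3: bookkeeping.** By Step 2, for each $i<\omega_2$ we can fix names for an enumeration of length $\omega_2$ of all trees on $\omega_1$ in $V[G_i]$. Fix a surjection $\pi:\omega_2\to\omega_2\times\omega_2$ such that $\pi(i)=(i',j')$ implies $i'\le i$. At stage $i$ consider the $j'$-th tree of $V[G_{i'}]$; if in $V[G_i]$ it has height $\omega_1$ and no cofinal branch, let it be $\dot T_i$ and force with $\mathbb R(\dot T_i)$; otherwise force trivially. Now let $T\in V[G_{\omega_2}]$ be a tree on $\omega_1$ of height $\omega_1$ with no cofinal branch. It is coded by a subset of $\omega_1$, so it is in some $V[G_{i'}]$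 and is considered at some stage $i\ge i'$. It has no cofinal branch in $V[G_i]\subseteq V[G_{\omega_2}]$ either. So it is made special in $V[G_{i+1}]$, and it remains special in $V[G_{\omega_2}]$. Every tree of size $\aleph_1$ is isomorphic to one on the set $\omega_1$.

**Step 4: the cardinals.** $P_{\omega_2}$ is $\omega^\omega$-bounding, so $V\cap\omega^\omega$ is dominating in $V[G_{\omega_2}]$. By CH in $V$ its size is $\aleph_1$. Hence $\mathfrak d=\aleph_1$, and $\mathrm{cov}(\mathcal M)\le\mathfrak d$ gives $\mathrm{cov}(\mathcal M)=\aleph_1$. We have $2^{\aleph_0}\le2^{\aleph_1}=\aleph_2$. CH fails in $V[G_{\omega_2}]$, since under CH Theorem B (with $W=V$) gives a nonspecial tree of height $\omega_1$ and size $\aleph_1$ without cofinal branches, and by Step 3 there is none. So $2^{\aleph_0}=\aleph_2$. $\square$
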